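# Finite-time touchdown of a hinged elastic plate at large voltage

## The gap, the potential and the force on the plate

Throughout, $D\subset\mathbb R^2$ is a bounded convex domain with $C^{4,\gamma}$ boundary for some $\gamma\in(0,1)$, $\nu$ is its outward unit normal, and $\kappa\ge 0$ is the curvature of $\partial D$. The numbers $\beta>0$, $\tau\ge0$, $\sigma\in(-1,1)$, $\varepsilon>0$ are fixed. The letter $\lambda>0$ stands for a parameter proportional to the square of the applied voltage difference. $L_2$ norms over $D$ are written $\|\cdot\|_2$.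

An elastic plate sits at height $z=u(x)$, $x\in D$, above a rigid ground plate at $z=-1$.

**Definition (gap and gap domain).** For $u:\overline D\to(-1,\infty)$ the gap is $v:=1+u>0$, and
$$\Omega(u):=\{(x,z)\in D\times\mathbb R:\ -1<z<u(x)\}.$$

**Definition (potential and force).** The potential $\psi_u$ is the solution of
$$\varepsilon^2\Delta'\psi_u+\partial_z^2\psi_u=0\ \text{ in }\Omega(u),\qquad \psi_u=\frac{1+z}{1+u(x)}\ \text{ on }\partial\Omega(u),$$
where $\nabla',\Delta'$ act on $x$. The electrostatic force on the plate is $\lambda g(u)$ with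
$$g(u)(x)=\varepsilon^2|\nabla'\psi_u(x,u(x))|^2+(\partial_z\psi_u(x,u(x)))^2\ \ge 0 .$$

The boundary data equal $1$ on the top plate and $0$ on the ground plate.

*Example.* For $u=0$, $\Omega(0)=D\times(-1,0)$ and the function $1+z$ solves the problem, so $\psi_0=1+z$ and $g(0)=1$. For other $u$, $g(u)$ is a nonlocal function of $u$: changing $u$ somewhere changes $\psi_u$ everywhere.

## Hinged boundary conditions and the evolution problem

**Definition (hinged condition).** A function $u$ on $\overline D$ satisfies the hinged condition if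
$$u=\Delta u-(1-\sigma)\kappa\,\partial_\nu u=0\quad\text{on }\partial D.$$

*Example.* Let $D$ be the unit disk, $r=|x|$, and $u=(1-r^2)(p-r^2)=p-(1+p)r^2+r^4$. Here $\kappa=1$ and $\Delta u=u''+u'/r$, so at $r=1$ the second condition reads $u''(1)+\sigma u'(1)=0$. We have $u'(1)=2-2p$ and $u''(1)=10-2p$, so the condition is $10-2p+\sigma(2-2p)=0$, that is,
$$p=\frac{5+\sigma}{1+\sigma}.$$
Since $\sigma<1$, this $p$ is larger than $3$, so $u>0$ in $D$.

Fix $\xi\in(7/8,1)$. Let $W^{4\xi}_{2,\mathcal B}(D)$ be the subspace of $W^{4\xi}_2(D)$ of functions satisfying the hinged condition.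

**Definition (admissible datum).** $u^0$ is admissible if $u^0\in W^{4\xi}_{2,\mathcal B}(D)$ and $u^0>-1$ in $\overline D$.

*Example.* $u^0=0$ is admissible on every $D$. On the unit disk, $u^0=a(1-r^2)(p-r^2)$ with the $p$ above is admissible exactly when $a>-1/p$: the factor $(1-r^2)(p-r^2)$ is nonnegative with maximum $p$, taken at the center.

**Definition (evolution problem and solution).** The problem is
$$\partial_t u+\beta\Delta^2u-\tau\Delta u=-\lambda\, g(u)\quad\text{in } D,\ t>0,$$
with the hinged condition on $\partial D$ for $t>0$, with $u(0)=u^0$, and with $\psi_{u(t)}$ solving the potential problem in $\Omega(u(t))$. A solution on $[0,T_m)$ is $u\in C([0,T_m);W^{4\xi}_{2,\mathcal B}(D))$ with $u(t)>-1$ in $\overline D$, such that for a.e. $t\in(0,T_m)$ we have $\partial_tu(t),g(u(t))\in L_2(D)$ and the plate equation holds in the sense of distributions. For each $t$, $\psi_u\in W^1_2(\Omega(u))$ is the weak solution of its Dirichlet problem.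

*Example.* A stationary solution, meaning $u\in W^4_2(D)$ with the hinged condition, $u>-1$ in $\overline D$ and $\beta\Delta^2u-\tau\Delta u=-\lambda g(u)$, gives a solution constant in time; here $g(u)\in L_2(D)$ follows from the equation.

**Definition (touchdown).** Touchdown occurs at $T_m<\infty$ if $\liminf_{t\to T_m}\min_{x\in\overline D}u(t,x)=-1$.

*Example.* On the unit disk the family $u(t,x)=-\frac tp(1-r^2)(p-r^2)$, $0\le t<1$, has $\min u(t,\cdot)=-t$, so it touches down at $t=1$, at the center. It only illustrates the definition; it is not claimed to solve the equation.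

We use the following results of Katerina Nik, "On a Free Boundary Model for Three-Dimensional MEMS with a Hinged Top Plate II: Parabolic Case", arXiv:2103.06776 (2021).

* **(a)** For each admissible $u^0$ and each $\lambda>0$ there is a unique solution on a maximal interval $[0,T_m)$, $T_m=T_m(u^0,\lambda)\in(0,\infty]$.
* **(b)** Given $\rho\in(0,\frac12)$ there are $\lambda_*(\rho,\varepsilon)>0$ and $N(\rho,\varepsilon)>0$ such that $T_m=\infty$ provided $\lambda\in(0,\lambda_*)$, $u^0\ge-1+2\rho$ in $D$ and $\|u^0\|_{W^{4\xi}_{2,\mathcal B}(D)}\le N$. In this case $\inf_{[0,\infty)\times D}u>-1$.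
* **(c)** If there are $T_0>0$ and $\rho_0\in(0,1)$ with $u(t)\ge-1+\rho_0$ in $D$ for $t\in[0,T_m)\cap[0,T_0]$, then $T_m\ge T_0$. If for each $T>0$ there is $\rho(T)\in(0,1)$ with $u(t)\ge-1+\rho(T)$ in $D$ for $t\in[0,T_m)\cap[0,T]$, then $T_m=\infty$. Consequently, if $T_m<\infty$, then touchdown occurs at $T_m$.
* **(d)** With $E=E_m-\lambda E_e$,
$$E_m(u)=\beta\int_D\Big(\tfrac12(\Delta u)^2+(1-\sigma)\big((\partial_{x_1}\partial_{x_2}u)^2-\partial_{x_1}^2u\,\partial_{x_2}^2u\big)\Big)dx+\frac\tau2\int_D|\nabla u|^2dx,$$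
$$E_e(u)=\int_{\Omega(u)}\big(\varepsilon^2|\nabla'\psi_u|^2+(\partial_z\psi_u)^2\big)\,d(x,z),$$
one has $E(u(t))+\int_0^t\|\partial_tu(s)\|_2^2\,ds=E(u^0)$ for $t\in[0,T_m)$.

Two consequences are used all the time. By (d), $\partial_tu\in L_2((0,T)\times D)$ for each $T<T_m$, so $u\in W^1_2(0,T;L_2(D))$. Since $4\xi>7/2$ and the dimension is $2$, $W^{4\xi}_2(D)\hookrightarrow C^{2,\alpha}(\overline D)$ for some $\alpha\in(0,1)$, and $\Delta u(t)\in W^1_2(D)$.

## Touchdown at large $\lambda$: what is to be proved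

By (b), a small voltage applied to a suitable plate never causes touchdown. What does a large voltage do? Nik's paper states that it remains an open problem whether a finite time singularity occurs when $\lambda$ is large enough. We take this in the following form: *is there, for every admissible $u^0$, a threshold $\lambda^*(u^0)>0$ such that $T_m(u^0,\lambda)<\infty$ for every $\lambda>\lambda^*(u^0)$?* The answer is yes, and the threshold can be chosen independently of $u^0$. Put
$$V:=\{w\in W^2_2(D):\ w=0\text{ on }\partial D\},\qquad \log^+ s:=\max\{\log s,0\}.$$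

**Theorem A.** There are $\phi\in V$ with $\phi>0$ in $D$, depending only on $D,\beta,\tau,\sigma$, and $\lambda_{**}\in(0,\infty)$, depending only on $D,\beta,\tau,\sigma,\varepsilon$, such that for every admissible $u^0$ and every $\lambda>\lambda_{**}$, with $\Phi:=\max_{\overline D}\phi$,
$$T_m(u^0,\lambda)\le 2+\Phi\,\log^+\!\Big(\frac{1}{\Phi|D|}\int_D\phi\,(1+u^0)\,dx\Big)<\infty .$$
By (c), touchdown occurs at $T_m$. So the question has the answer yes, with $\lambda^*(u^0)=\lambda_{**}$ for all $u^0$.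

*Example.* If $u^0\le0$, then $\int_D\phi(1+u^0)\le\Phi|D|$, the logarithm drops out, and $T_m\le2$ for all $\lambda>\lambda_{**}$.

**Theorem B.**

1. Let $\lambda_c:=\sup\{\lambda>0:\ T_m(u^0,\lambda)=\infty\text{ for some admissible }u^0\}$. Then $0<\lambda_c\le\lambda_{**}<\infty$. For every $\lambda>\lambda_c$ all solutions touch down in finite time, and $\lambda_c$ is the smallest number with this property.
2. For $\lambda>\lambda_c$ there is no stationary solution ($u\in W^4_2(D)$ satisfying the boundary conditions, $u>-1$ in $\overline D$).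
3. For each $L>0$ there is $B=B(L,D,\beta,\tau,\sigma,\varepsilon)\ge1$ such that, if $\|u^0\|_{L_2(D)}\le L$ and $\log\lambda>2B$, then $T_m(u^0,\lambda)\le(2B/\log\lambda)^2$. In particular, $T_m(u^0,\lambda)\to0$ as $\lambda\to\infty$.

## Two parallel plates on a spring

Here is a toy version that can be solved by hand. Between infinite parallel plates at constant gap $v$ the potential is $(1+z)/v$ and $g=1/v^2$. Replace the elastic operator by a spring pulling $v$ back to $1$:
$$v'=1-v-\frac{\lambda}{v^2}=\frac{v^2(1-v)-\lambda}{v^2}.$$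
On $(0,\infty)$ the function $v^2(1-v)$ has maximum $4/27$, at $v=2/3$. So for $\lambda\le4/27$ there are equilibria, and for $\lambda>4/27$ there are none.

Let $\lambda>4/27$. Since $v'\le1-v$, we have $v(t)\le1+e^{-t}v(0)\le2$ once $t\ge\log^+v(0)$. From then on $v'\le-(\lambda-\frac4{27})/4$, so $v$ reaches $0$ within a further time $8/(\lambda-\frac4{27})$. This has the shape of Theorem A: a threshold independent of the datum, a logarithmic time for the restoring force to bring a high plate down, then a bounded time for the electric force to finish.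

A plate brings two difficulties: the restoring operator is of fourth order, and $g(u)$ is not a function of $v$ alone. The next three sections deal with the first.

## The weak form and the bilinear form of the hinged plate

The purpose of this section is to put the equation into a form that can be tested against any $w\in V$, without asking $w$ to satisfy the second boundary condition. For $u,w\in V$ let
$$\mathfrak a(u,w):=\beta\int_D\Delta u\,\Delta w\,dx-\beta(1-\sigma)\int_{\partial D}\kappa\,\partial_\nu u\,\partial_\nu w\,dS+\tau\int_D\nabla u\cdot\nabla w\,dx .$$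

*Example.* On the unit disk, $u=1-r^2\in V$ has $\Delta u=-4$, $\partial_\nu u=-2$ on $\partial D$ and $\int_D|\nabla u|^2=2\pi$. So $\mathfrak a(u,u)=16\pi\beta-8\pi\beta(1-\sigma)+2\pi\tau=8\pi\beta(1+\sigma)+2\pi\tau$. The boundary term is negative, yet the sum is positive because $\sigma>-1$.

**Lemma 1 (weak form).** For a.e. $t\in(0,T_m)$,
$$\int_D \partial_tu\,w\,dx+\mathfrak a(u,w)=-\lambda\int_D g(u)\,w\,dx\qquad\text{for all }w\in V. \tag{1}$$

*Proof.* Let $F:=\beta\nabla\Delta u-\tau\nabla u$. It lies in $L_2(D)$ because $\Delta u\in W^1_2(D)$. The equation says $\operatorname{div}F=-\partial_tu-\lambda g(u)\in L_2(D)$. By definition of the distributional divergence, $\int_Dw\operatorname{div}F=-\int_DF\cdot\nabla w$ for $w\in C_c^\infty(D)$. Both sides are continuous in the $W^1_2$ norm, so this holds for all $w\in W^1_2(D)$ vanishing on $\partial D$. If moreover $w\in V$, Green's formula gives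
$$-\beta\int_D\nabla\Delta u\cdot\nabla w\,dx=\beta\int_D\Delta u\,\Delta w\,dx-\beta\int_{\partial D}\Delta u\,\partial_\nu w\,dS ,$$
and $\Delta u=(1-\sigma)\kappa\,\partial_\nu u$ on $\partial D$. Hence $\int_Dw\operatorname{div}F\,dx=\mathfrak a(u,w)$, which is (1). $\square$

**Lemma 2 (coercivity).** The form $\mathfrak a$ is symmetric and bounded on $V$, and there is $c>0$ with $\mathfrak a(u,u)\ge c\|u\|_{W^2_2(D)}^2$ for $u\in V$. Moreover, for $u\in V$,
$$2\int_D\det D^2u\,dx=\int_{\partial D}\kappa(\partial_\nu u)^2dS. \tag{2}$$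

*Proof.* **Step 1: identity (2), which turns the bad boundary term into a determinant.** Let $u\in C^3(\overline D)$ with $u=0$ on $\partial D$. Since $\operatorname{div}(\Delta u\nabla u)=\nabla\Delta u\cdot\nabla u+(\Delta u)^2$ and $\operatorname{div}(D^2u\nabla u)=\nabla\Delta u\cdot\nabla u+|D^2u|^2$,
$$2\det D^2u=(\Delta u)^2-|D^2u|^2=\operatorname{div}(\Delta u\nabla u-D^2u\nabla u).$$
On $\partial D$, $u=0$ gives $\nabla u=(\partial_\nu u)\nu$ and $\Delta u=\nu\cdot D^2u\,\nu+\kappa\,\partial_\nu u$. So the flux through $\partial D$ is $\partial_\nu u\,(\Delta u-\nu\cdot D^2u\,\nu)=\kappa(\partial_\nu u)^2$, and (2) follows. (For $u=1-r^2$ on the unit disk both sides equal $8\pi$.)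

**Step 2: extension of (2) to $V$.** Given $u\in V$, take $f_k\in C_c^\infty(D)$ with $f_k\to\Delta u$ in $L_2(D)$ and solve $\Delta u_k=f_k$ in $D$, $u_k=0$ on $\partial D$. Schauder theory gives $u_k\in C^{4,\gamma}(\overline D)$, and the $W^2_2$ estimate for the Dirichlet problem gives $u_k\to u$ in $W^2_2(D)$. Both sides of (2) are continuous in $W^2_2(D)$, the right side by the trace theorem for $\nabla u$.

**Step 3: the lower bound.** Insert (2) into $\mathfrak a(u,u)$ and drop the $\tau$ term:
$$\mathfrak a(u,u)\ge\beta\int_D\big((\Delta u)^2-2(1-\sigma)\det D^2u\big)dx=\beta\int_D\big(u_{11}^2+u_{22}^2+2\sigma u_{11}u_{22}+2(1-\sigma)u_{12}^2\big)dx .$$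
As $2\sigma u_{11}u_{22}\ge-|\sigma|(u_{11}^2+u_{22}^2)$ and $1-\sigma\ge1-|\sigma|$, the right side is at least $\beta(1-|\sigma|)\int_D|D^2u|^2dx$. Finally $\|D^2u\|_2^2\ge\frac12\|\Delta u\|_2^2\ge c\|u\|_{W^2_2}^2$ on $V$, again by the $W^2_2$ estimate. Symmetry is clear and boundedness follows from the trace theorem. $\square$

The same computation shows $E_m(u)=\frac12\mathfrak a(u,u)$ for $u\in V$.

## A positive test function

In the toy problem the restoring force acted on a single number. For the plate we want a weight $\phi>0$ for which $\mathfrak a(u,\phi)$ is as simple as possible. Fourth-order equations have no maximum principle in general, so the positivity of $\phi$ needs an argument.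

**Lemma 3.** There is a unique $\phi\in V$ with $\mathfrak a(\phi,w)=\int_Dw\,dx$ for all $w\in V$. It is continuous on $\overline D$, and $\phi>0$ in $D$.

*Example.* On the unit disk with $\tau=0$,
$$\phi=\frac1{64\beta}(1-r^2)\Big(\frac{5+\sigma}{1+\sigma}-r^2\Big).$$
Indeed $\Delta^2r^4=\Delta(16r^2)=64$, so $\beta\Delta^2\phi=1$. The hinged condition was checked above, and integrating by parts as in Lemma 1 gives $\mathfrak a(\phi,w)=\int_Dw$. Here $\Phi=\frac{5+\sigma}{64\beta(1+\sigma)}$.

*Proof.* **Step 1: existence and a variational description.** By Lemma 2 and Lax–Milgram, $\phi$ exists and is unique. Since $\mathfrak a$ is symmetric and coercive, $\phi$ is the unique minimizer on $V$ of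
$$J(u):=\tfrac12\mathfrak a(u,u)-\int_Du\,dx .$$
It is continuous because $W^2_2(D)\hookrightarrow C(\overline D)$.

**Step 2: rewrite $\mathfrak a$ through a second-order operator, which does have a maximum principle.** Let $Lu:=-\beta\Delta u+\tau u$. For $u\in V$ we have $(Lu)^2=\beta^2(\Delta u)^2-2\beta\tau u\Delta u+\tau^2u^2$ and $u\,Lu=-\beta u\Delta u+\tau u^2$, so
$$\frac1\beta\int_D(Lu)^2-\frac\tau\beta\int_Du\,Lu=\beta\int_D(\Delta u)^2-\tau\int_Du\,\Delta u=\beta\int_D(\Delta u)^2+\tau\int_D|\nabla u|^2 .$$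
Therefore
$$\mathfrak a(u,u)=\frac1\beta\int_D(Lu)^2dx-\frac\tau\beta\int_Du\,Lu\,dx-\beta(1-\sigma)\int_{\partial D}\kappa(\partial_\nu u)^2dS. \tag{3}$$

**Step 3: a competitor.** Let $\tilde\phi\in V$ solve $L\tilde\phi=|L\phi|$. Put $w_\pm:=\tilde\phi\pm\phi\in V$, so $Lw_\pm=|L\phi|\pm L\phi\ge0$. Testing $Lw\ge0$ with the negative part $w^-=\max\{-w,0\}$ gives $-\beta\|\nabla w^-\|_2^2-\tau\|w^-\|_2^2=\int_D w^-Lw\ge0$. So $w^-=0$, and hence $w_\pm\ge0$, i.e. $\tilde\phi\ge|\phi|$.

**Step 4: compare normal derivatives.** We claim $\partial_\nu w_\pm\le0$ a.e. on $\partial D$. Approximate $f:=Lw_\pm\ge0$ in $L_2(D)$ by nonnegative $f_k\in C_c^\infty(D)$ and let $w_k\in V$ solve $Lw_k=f_k$. As in Step 3, $w_k\ge0$. Also $w_k\in C^1(\overline D)$ and $w_k=0$ on $\partial D$, so $\partial_\nu w_k\le0$. Since $w_k\to w_\pm$ in $W^2_2(D)$, the traces $\partial_\nu w_k$ converge in $L_2(\partial D)$, which proves the claim. Consequently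
$$(\partial_\nu\tilde\phi)^2-(\partial_\nu\phi)^2=\partial_\nu w_+\,\partial_\nu w_-\ge0 .$$

**Step 5: $\tilde\phi$ is a minimizer too.** We have $\int(L\tilde\phi)^2=\int(L\phi)^2$, $\int\tilde\phi\,L\tilde\phi=\int\tilde\phi\,|L\phi|\ge\int\phi\,L\phi$, and $\int\tilde\phi\ge\int\phi$. Because $\tau\ge0$, $1-\sigma>0$ and $\kappa\ge0$ (this is where convexity enters), (3) and Step 4 give $J(\tilde\phi)\le J(\phi)$. By uniqueness of the minimizer $\tilde\phi=\phi$. Hence $\phi\ge0$ and $L\phi=|L\phi|\ge0$.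

**Step 6: strict positivity.** By the weak Harnack inequality (Gilbarg–Trudinger, Thm. 8.18) for the nonnegative supersolution $\phi$ of $L$: if $\phi$ vanishes at a point of $D$, then $\phi=0$ in a neighborhood of that point. So the zero set of $\phi$ in $D$ is open. It is also closed in $D$, and $D$ is connected. If it were nonempty, then $\phi\equiv0$, which contradicts $\mathfrak a(\phi,w)=\int_Dw$ for any $w\in V$ with $\int_Dw\ne0$. $\square$

## The mass inequality

We now test the equation with $\phi$. Put $\Phi:=\max_{\overline D}\phi$ and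
$$m(t):=\int_D\phi\,v(t)\,dx>0,\qquad G(t):=\int_D\phi\,g(u(t))\,dx\ge0 .$$
Since $u\in W^1_2(0,T;L_2(D))$ for $T<T_m$, the function $m$ is locally absolutely continuous on $[0,T_m)$ and $m'=\int_D\phi\,\partial_tu\,dx$ a.e. Take $w=\phi$ in (1). As $u(t)\in V$, symmetry gives $\mathfrak a(u,\phi)=\mathfrak a(\phi,u)=\int_Du=\int_Dv-|D|$. So $m'+\int_Dv+\lambda G=|D|$ a.e. Because $v>0$, $m\le\Phi\int_Dv$, hence
$$m'+\frac m\Phi+\lambda G\le|D|\qquad\text{for a.e. }t\in(0,T_m). \tag{4}$$
The identity $\lambda G=-m'-\int_Du$ also shows that $G$ is measurable and integrable on $(0,T)$ for $T<T_m$. Dropping $\lambda G\ge0$ and integrating,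
$$m(t)\le e^{-t/\Phi}m(0)+\Phi|D|. \tag{5}$$

By (5), $m$ is soon at most $2\Phi|D|$, whatever $u^0$ is. By (4), $\lambda\int G\,dt$ over a unit of time is then at most $m+|D|$. So if $\int G\,dt$ over a unit of time has a positive lower bound independent of $\lambda$ and $u^0$, then $\lambda$ cannot be large while the solution lives. Everything now depends on a lower bound for $G$.

If the force were the local one, $g=1/v^2$, we would be done: by Jensen's inequality for $s\mapsto s^{-2}$ and the probability measure $\phi\,dx/\int_D\phi$,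
$$\int_D\frac{\phi}{v^2}\,dx\ \ge\ \frac{(\int_D\phi\,dx)^3}{m^2}.$$
For the actual $g(u)$ there is no such formula in terms of $v$. One has to get information out of the potential.

## A lower bound for the force in terms of local bending

Fix $x_0\in D$ and $R>0$ with $\overline{B_{2R}(x_0)}\subset D$, take $x_0=0$ and write $B_r=B_r(x_0)$. Fix $\eta\in C_c^\infty(B_{2R})$ with $0\le\eta\le1$ and $\eta=1$ on $B_R$. From here on $C,c>0$, with or without index, are constants depending only on $D,\beta,\tau,\sigma,\varepsilon$ and on $x_0,R,\eta$. They never depend on $u^0,\lambda,t$, and unindexed ones may change from place to place. Put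
$$y:=\eta^4v,\qquad Y:=\|\Delta y\|_2^2,\qquad \phi_*:=\min_{\overline{B_{2R}}}\phi>0 .$$
(The power $4$ will be explained later.) Since $u\in C([0,T_m);C^{2,\alpha}(\overline D))$, $Y$ is continuous in $t$. As $y\in C_c^2(B_{2R})$, two integrations by parts (after mollification) give $\|D^2y\|_2=\|\Delta y\|_2$. So by the Poincaré and Sobolev inequalities in $B_{2R}\subset\mathbb R^2$,
$$\|y\|_\infty+\|\nabla y\|_2\le C\sqrt Y. \tag{6}$$

**Lemma 4.** For every $t\in[0,T_m)$: $\ G(t)\ge c_1e^{-C_1\sqrt{Y(t)}}$.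

*Proof.* Fix $t$. Write $\psi=\psi_u$ and $\Delta_\varepsilon:=\varepsilon^2\Delta'+\partial_z^2$.

**Step 1: regularity, so that Green's formula is allowed.** The data $(1+z)/(1+u)$ take values in $[0,1]$ on $\Omega(u)$, so $0\le\psi\le1$ by the weak maximum principle. Over $B_{2R}$ the top and the bottom of $\Omega(u)$ are disjoint $C^{2,\alpha}$ boundary portions, and the data are of class $C^{2,\alpha}$ on $\overline{\Omega(u)}\cap(\overline{B_{2R}}\times\mathbb R)$, because $u\in C^{2,\alpha}(\overline D)$ and $u>-1$ on $\overline D$. Gilbarg–Trudinger, Cor. 8.36, applied to $\psi$ minus the data, shows that $\psi$ is $C^1$ up to these portions. In particular $\psi$ is continuous on the closure of $\Omega(u)\cap(B_r\times\mathbb R)$ for $R<r<2R$. Lemma 6.18 there, applied over $B_r$, then gives that $\psi$ is $C^2$ up to the boundary of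
$$\Omega_R:=\Omega(u)\cap(B_R\times\mathbb R).$$
The first part of this argument works over any ball whose closure lies in $D$, so $g(u(t))$ is a well-defined continuous function in $D$ for every $t$.

**Step 2: the force in terms of one scalar.** Let $\gamma(x):=\partial_z\psi(x,u(x))$ for $x\in \overline{B_R}$. Since $\psi\le1$ with equality on the top, $\gamma\ge0$; since $\psi\ge0$ with equality at the bottom, $\partial_z\psi(x,-1)\ge0$. Differentiating $\psi(x,u(x))=1$ gives $\nabla'\psi=-\gamma\nabla u$ on the top. So there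
$$g(u)=(1+\varepsilon^2|\nabla u|^2)\gamma^2,\qquad \partial_z\psi-\varepsilon^2\nabla u\cdot\nabla'\psi=(1+\varepsilon^2|\nabla u|^2)\gamma. \tag{7}$$

**Step 3: a local subsolution, which keeps the lateral boundary silent.** Let
$$\chi(x):=(R^2-|x|^2)^2,\qquad \omega:=\frac{4\sqrt2\,\varepsilon}R,\qquad h(x,z):=\chi(x)e^{\omega(1+z)}\ge0 .$$
We have $\nabla\chi=-4(R^2-|x|^2)x$ and $\Delta\chi=16|x|^2-8R^2$, and $\Delta_\varepsilon h=e^{\omega(1+z)}(\varepsilon^2\Delta\chi+\omega^2\chi)$. If $|x|^2\ge R^2/2$, then $\Delta\chi\ge0$. If $|x|^2<R^2/2$, then $\chi\ge R^4/4$, and since $\omega^2=32\varepsilon^2/R^2$,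
$$\varepsilon^2\Delta\chi+\omega^2\chi\ge-8\varepsilon^2R^2+8\varepsilon^2R^2=0 .$$
So $\Delta_\varepsilon h\ge0$ in $\Omega_R$. Both $h$ and $\nabla h$ vanish on $\partial B_R\times\mathbb R$.

**Step 4: Green's formula bounds the charge on the top from below.** Let $q:=1-\psi\ge0$, so $\Delta_\varepsilon q=0$. With $\partial_nw:=\varepsilon^2n'\cdot\nabla'w+n_z\partial_zw$ for the outward unit normal $n=(n',n_z)$,
$$\int_{\Omega_R}q\,\Delta_\varepsilon h\,d(x,z)=\int_{\partial\Omega_R}(q\,\partial_nh-h\,\partial_nq)\,dS .$$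
The lateral boundary contributes $0$. On the top $q=0$, $h=\chi e^{\omega v}$, $n\,dS=(-\nabla u,1)\,dx$, and by (7) $\partial_nq\,dS=-(1+\varepsilon^2|\nabla u|^2)\gamma\,dx$. At the bottom $q=1$, $h=\chi$, $\partial_nh=-\omega\chi$ and $\partial_nq=\partial_z\psi(x,-1)$. Hence
$$\int_{B_R}\chi e^{\omega v}(1+\varepsilon^2|\nabla u|^2)\gamma\,dx=\int_{\Omega_R}q\,\Delta_\varepsilon h\,d(x,z)+\int_{B_R}\chi\,\partial_z\psi(x,-1)\,dx+\omega\int_{B_R}\chi\,dx .$$
The first two terms on the right are nonnegative, and $\int_{B_R}\chi\,dx=\pi\int_0^{R^2}(R^2-s)^2ds=\pi R^6/3$. So the left side is at least $\omega\pi R^6/3$.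

**Step 5: from charge to force.** By Cauchy–Schwarz and (7),
$$\Big(\frac{\omega\pi R^6}3\Big)^2\le\int_{B_R}\chi\,g(u)\,dx\ \cdot\int_{B_R}\chi\,e^{2\omega v}(1+\varepsilon^2|\nabla v|^2)\,dx. \tag{8}$$
On $B_R$ we have $v=y$. By (6) and $\chi\le R^4$ the last factor is at most $R^4e^{C\sqrt Y}(\pi R^2+CY)\le Ce^{C\sqrt Y}$. Finally $G\ge\phi_*\int_{B_R}g(u)\,dx\ge\phi_*R^{-4}\int_{B_R}\chi\,g(u)\,dx$. $\square$

**Corollary.** For $[t_1,t_2]\subset[0,T_m)$ with $t_1<t_2$,
$$\int_{t_1}^{t_2}G\,dt\ \ge\ c_1(t_2-t_1)\exp\Big(-C_1\Big(\frac1{t_2-t_1}\int_{t_1}^{t_2}Y\,dt\Big)^{1/2}\Big). \tag{9}$$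

*Proof.* The function $s\mapsto e^{-C_1\sqrt s}$ is continuous on $[0,\infty)$, and its derivative $-\frac{C_1}{2\sqrt s}e^{-C_1\sqrt s}$ is increasing on $(0,\infty)$, so the function is convex. Integrate Lemma 4 and apply Jensen's inequality. $\square$

By (9), it suffices to control the time average of $Y$, independently of $\lambda$.

## Why mass and plate energy alone do not control the bending

At this point one would use what is already at hand. There are three natural tries, and each stops at a definite place.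

*Mass.* Estimate (5) bounds $m$, but the last factor in (8) is not controlled by $m$. Take $\zeta\in C_c^\infty(D)$ with $0\le\zeta\le1$, $\zeta=1$ on $B_R$, and $u=\frac12\zeta\sin(kx_1)$. This $u$ is an admissible datum with $m\le\frac32\int_D\phi$, while $\int_{B_R}\chi|\nabla v|^2=\frac{k^2}4\int_{B_R}\chi\cos^2(kx_1)\,dx$ grows like $\frac{k^2}8\int_{B_R}\chi$ as $k\to\infty$.

*Energy.* By (d) and $E_e\ge0$, $\frac12\mathfrak a(u(t),u(t))\le E_m(u^0)+\lambda E_e(u(t))$. Suppose even that $E_e(u(t))$ were bounded independently of $\lambda$ and $t$. Then Lemma 2 gives only $\sqrt{Y}\le C'\sqrt{1+\lambda}$, with $C'$ depending on $u^0$ and on the assumed bound. Lemma 4 would give $\lambda G\ge c_1\lambda e^{-C_1C'\sqrt{1+\lambda}}$, which tends to $0$ as $\lambda\to\infty$. This does not contradict (4).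

*Testing with $u$.* Taking $w=u$ in (1) gives
$$\tfrac12\frac d{dt}\|u\|_2^2+\mathfrak a(u,u)=-\lambda\int_Dg(u)\,u\,dx=\lambda\int_Dg(u)\,dx-\lambda\int_Dg(u)\,v\,dx .$$
The second term on the right has a good sign. The first has the wrong sign and carries the factor $\lambda$. Testing with $v=1+u$ would leave only the good term, but $v=1$ on $\partial D$, so $v\notin V$.

The last failure suggests a way out. Lemma 4 is local: it uses $v$ only in $B_R$. So test with $v$ times a cutoff. Such a function is in $V$ and is nonnegative, so the electrostatic term has a good sign and can be dropped, *together with* $\lambda$. The price is the errors from the cutoff, and these must be bounded by the mass.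

## A local estimate from which $\lambda$ drops out

Put
$$X:=\int_D\eta^8v^2\,dx=\|y\|_2^2,\qquad P:=\int_D\eta^4v^2\,dx,\qquad Z:=\int_D\eta^6|\nabla v|^2\,dx .$$
$X$ is locally absolutely continuous on $[0,T_m)$ with $X'=2\int_D\eta^8v\,\partial_tu\,dx$. From $\phi\ge\phi_*$ on $B_{2R}$,
$$\int_{B_{2R}}v\,dx\le\frac m{\phi_*}. \tag{10}$$
The cutoff errors will turn out to be at most $CP$, up to a small multiple of $Y$. Now $P=\int yv$, one factor $y$ times one factor $v$, so (6) and (10) give
$$X\le P=\int_Dy\,v\,dx\le\|y\|_\infty\int_{B_{2R}}v\,dx\le C\sqrt Y\,m. \tag{11}$$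
The power $4$ in $y=\eta^4v$ is chosen so that two derivatives falling on $\eta^4$ leave $\eta^2$, whose square is $\eta^4$, the weight in $P$. The error is then of order $\sqrt Y$, while the good term is $Y$.

**Lemma 5.** For a.e. $t\in(0,T_m)$: $\ X'+\frac\beta2Y\le C_2m^2$. For all $t\in[0,T_m)$: $\ X^2\le C_3\,Y\,m^2$.

*Proof.* The second claim is (11) squared. For the first:

**Step 1: test and drop the force.** Take $w=\eta^8v\in C_c^2(D)\subset V$ in (1). The boundary term of $\mathfrak a$ vanishes, $\Delta u=\Delta v$ and $\nabla u=\nabla v$. As $v>0$ and $g\ge0$,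
$$\tfrac12X'+\beta\int_D\Delta v\,\Delta(\eta^8v)\,dx+\tau\int_D\nabla v\cdot\nabla(\eta^8v)\,dx=-\lambda\int_D\eta^8v\,g(u)\,dx\le0. \tag{12}$$

**Step 2: extract $Y$ from the fourth-order term.** Let $\rho:=\eta^4$ and $b:=2\nabla\rho\cdot\nabla v+v\Delta\rho$, so $\Delta y=\rho\Delta v+b$. Expanding,
$$\Delta(\rho^2v)=\rho^2\Delta v+4\rho\nabla\rho\cdot\nabla v+v(2\rho\Delta\rho+2|\nabla\rho|^2)=\rho^2\Delta v+2\rho b+2v|\nabla\rho|^2 ,$$
so, completing the square,
$$\Delta v\,\Delta(\rho^2v)=(\rho\Delta v)^2+2\rho\,b\,\Delta v+2v\Delta v|\nabla\rho|^2=(\Delta y)^2-b^2+2v\Delta v|\nabla\rho|^2 .$$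
Here $b^2\le8|\nabla\rho|^2|\nabla v|^2+2v^2(\Delta\rho)^2$. For the last term integrate by parts and use $|\nabla|\nabla\rho|^2|\le2|D^2\rho||\nabla\rho|$:
$$\int2v\Delta v|\nabla\rho|^2=-2\int|\nabla\rho|^2|\nabla v|^2-2\int v\nabla v\cdot\nabla|\nabla\rho|^2\ge-4\int|\nabla\rho|^2|\nabla v|^2-2\int v^2|D^2\rho|^2 ,$$
because $4\,(|\nabla\rho||\nabla v|)(v|D^2\rho|)\le2|\nabla\rho|^2|\nabla v|^2+2v^2|D^2\rho|^2$. Since $\nabla\rho=4\eta^3\nabla\eta$ and $D^2\rho=4\eta^3D^2\eta+12\eta^2\nabla\eta\otimes\nabla\eta$, we have $|\nabla\rho|^2\le C\eta^6$, and $|D^2\rho|^2$ and $(\Delta\rho)^2$ are at most $C\eta^4$. Hence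
$$\int_D\Delta v\,\Delta(\eta^8v)\,dx\ge Y-CZ-CP. \tag{13}$$

**Step 3: remove the gradient term $Z$.** Integrating by parts, $Z=-\int\eta^6v\Delta v-\int v\nabla v\cdot\nabla\eta^6$. Replace $\eta^6\Delta v=\eta^2(\Delta y-2\nabla\rho\cdot\nabla v-v\Delta\rho)$ and use $|\nabla\rho|\le C\eta^3$, $|\Delta\rho|\le C\eta^2$, $|\nabla\eta^6|\le C\eta^5$:
$$Z\le\int\eta^2v|\Delta y|+C\int\eta^5v|\nabla v|+CP\le P^{1/2}Y^{1/2}+\tfrac12Z+CP ,$$
where $\eta^5v|\nabla v|=(\eta^3|\nabla v|)(\eta^2v)$ was split by Young's inequality. So $Z\le2P^{1/2}Y^{1/2}+CP$. With (13) and Young's inequality once more,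
$$\int_D\Delta v\,\Delta(\eta^8v)\,dx\ge\tfrac34Y-CP .$$

**Step 4: the second-order term.** Since $v\nabla v=\frac12\nabla v^2$ and $|\Delta\eta^8|\le C\eta^6\le C\eta^4$,
$$\tau\int\nabla v\cdot\nabla(\eta^8v)=\tau\int\eta^8|\nabla v|^2-\frac\tau2\int v^2\Delta\eta^8\ge-CP .$$

**Step 5: absorb $P$ by the mass.** Inserting Steps 3 and 4 in (12) and using (11),
$$\tfrac12X'+\tfrac34\beta Y\le CP\le C\sqrt Y\,m\le\tfrac\beta2Y+Cm^2 .$$
Subtract $\frac\beta2Y$ and multiply by $2$. $\square$

The two claims of Lemma 5 work together. The first bounds the time integral of $Y$ once $X$ is bounded at one time. The second turns the first into $X'\le A-bX^2$ when $m$ is bounded, and the quadratic damping bounds $X$ after a unit of time *whatever its starting value*. This is why the threshold does not depend on $u^0$.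

## Proof of Theorem A

Let $m_*:=2\Phi|D|$ and $t_0:=\Phi\log^+\big(m(0)/(\Phi|D|)\big)$, where $m(0)=\int_D\phi(1+u^0)\,dx$. Suppose that $T_m>t_0+2$. We show that then $\lambda\le\lambda_{**}$ for a constant $\lambda_{**}$ independent of $u^0$.

**Step 1: mass.** For $t\ge t_0$, $e^{-t/\Phi}m(0)\le\Phi|D|$. By (5), $m(t)\le m_*$ for $t\in[t_0,t_0+2]$.

**Step 2: a bound for $X$ that forgets the datum.** By Lemma 5, $Y\ge X^2/(C_3m^2)\ge X^2/(C_3m_*^2)$ on $[t_0,t_0+2]$ (recall $m>0$). So a.e. on $(t_0,t_0+2)$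
$$X'\le A-bX^2,\qquad A:=C_2m_*^2,\quad b:=\frac\beta{2C_3m_*^2}.$$
The function $S(s):=\sqrt{A/b}+\frac1{bs}$ satisfies $S(0+)=\infty$ and
$$A-bS^2=-\frac{2\sqrt{A/b}}s-\frac1{bs^2}\le-\frac1{bs^2}=S' .$$
We claim $X(t_0+s)\le S(s)$ for $s\in(0,2]$. Suppose $X(t_0+s_1)>S(s_1)$ for some $s_1\in(0,2]$. The function $X(t_0+\cdot)-S$ is continuous on $(0,2]$, tends to $-\infty$ at $0+$ because $X$ is bounded on $[t_0,t_0+2]$, and is positive at $s_1$. Let $s_0\in(0,s_1)$ be its last zero before $s_1$, so $X(t_0+s)>S(s)>0$ for $s\in(s_0,s_1]$. A.e. on $(s_0,s_1)$,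
$$\frac d{ds}\big(X(t_0+s)-S(s)\big)\le(A-bX^2)-(A-bS^2)\le0 .$$
The difference is absolutely continuous on $[s_0,s_1]$ and vanishes at $s_0$, so $X(t_0+s_1)\le S(s_1)$, a contradiction. In particular $X(t_0+1)\le S(1)$, which depends neither on $u^0$ nor on $\lambda$.

**Step 3: the time integral of $Y$.** Integrating the first claim of Lemma 5 over $(t_0+1,t_0+2)$ and using $X\ge0$,
$$\int_{t_0+1}^{t_0+2}Y\,dt\le\frac2\beta\big(S(1)+C_2m_*^2\big)=:C_4 .$$

**Step 4: compare the two bounds on the force.** By (9), $\int_{t_0+1}^{t_0+2}G\,dt\ge c_1e^{-C_1\sqrt{C_4}}$. Integrating (4) and dropping $m/\Phi\ge0$ and $m(t_0+2)\ge0$, $\lambda\int_{t_0+1}^{t_0+2}G\,dt\le m(t_0+1)+|D|\le m_*+|D|$. Hence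
$$\lambda\le\lambda_{**}:=\frac{m_*+|D|}{c_1}\,e^{C_1\sqrt{C_4}} .$$
Once $x_0,R,\eta$ have been fixed in terms of $D$, $\lambda_{**}$ depends only on $D,\beta,\tau,\sigma,\varepsilon$.

Therefore $\lambda>\lambda_{**}$ forces $T_m\le t_0+2<\infty$ for every admissible $u^0$, which is the stated bound. By (c), $\liminf_{t\to T_m}\min_{\overline D}u(t,\cdot)=-1$. $\blacksquare$

## Proof of Theorem B: critical voltage, stationary states, touchdown time

**Part 1.** Fix $\rho\in(0,\frac12)$. The datum $u^0=0$ is admissible, has norm $0\le N$, and $0\ge-1+2\rho$. So (b) gives $T_m(0,\lambda)=\infty$ for $\lambda\in(0,\lambda_*(\rho,\varepsilon))$, hence $\lambda_c\ge\lambda_*(\rho,\varepsilon)>0$. Theorem A gives $\lambda_c\le\lambda_{**}$. For $\lambda>\lambda_c$ every solution has $T_m<\infty$ by definition of $\lambda_c$, and (c) gives touchdown. If $\mu<\lambda_c$, there are $\lambda\in(\mu,\lambda_c]$ and an admissible $u^0$ with $T_m(u^0,\lambda)=\infty$, so $\mu$ does not have the property.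

**Part 2.** A stationary solution $u$ is an admissible datum, since $W^4_2(D)\subset W^{4\xi}_2(D)$. By uniqueness in (a) the solution it generates is constant in time, so $T_m=\infty$. This is impossible for $\lambda>\lambda_c$.

**Part 3.** Here we run Steps 3 and 4 above on a short interval starting at $0$. The datum now enters, because there is no time to forget it. Let $\|u^0\|_2\le L$ and $0<T<\min\{T_m,1\}$. Below, $C(L)$ and $K(L)$ depend only on $L,D,\beta,\tau,\sigma,\varepsilon$ (and the fixed $x_0,R,\eta$).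

First, $m(0)\le\Phi(|D|+|D|^{1/2}L)$. So by (5) $m\le m(0)+\Phi|D|\le C(L)$ on $[0,T]$, and by (4) $\lambda\int_0^TG\,dt\le m(0)+|D|\le C(L)$. Also $X(0)\le\int_D(1+u^0)^2\le2|D|+2L^2$, so integrating Lemma 5 over $(0,T)$ gives $\int_0^TY\,dt\le K=K(L)$. Now (9) yields
$$c_1T\exp\big(-C_1(K/T)^{1/2}\big)\le\frac{C(L)}\lambda .$$
For $s\ge1$ we have $s\ge2\log s$ (the minimum of $s-2\log s$ is $2-2\log2>0$, at $s=2$). With $s=T^{-1/2}$ this says $T\ge e^{-T^{-1/2}}$. Hence
$$\lambda\le\frac{C(L)}{c_1}\exp\big((1+C_1\sqrt K)\,T^{-1/2}\big)\le B\,e^{BT^{-1/2}},\qquad B:=\max\Big\{1,\frac{C(L)}{c_1},1+C_1\sqrt K\Big\}.$$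
Let $\log\lambda>2B$. Then $\log B\le B<\frac12\log\lambda$, so $BT^{-1/2}\ge\log\lambda-\log B\ge\frac12\log\lambda$, that is, $T\le(2B/\log\lambda)^2<1$. As $T<\min\{T_m,1\}$ was arbitrary, $\min\{T_m,1\}\le(2B/\log\lambda)^2<1$, and therefore $T_m\le(2B/\log\lambda)^2$. The right side tends to $0$ as $\lambda\to\infty$. $\blacksquare$
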